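\title{Multipliers of critically fixed rational maps and Camacho--Sad indices of homogeneous convex foliations}

\begin{abstract}
A rational map of the Riemann sphere is critically fixed if it fixes each of its critical points. We consider the conjecture that the multipliers $\mu\neq 0,1$ of the fixed points of such a map of degree $d$ lie in the closed disk with diameter $[1,d]$, that is, $\operatorname{Re}\frac{1}{\mu-1}\geq\frac{1}{d-1}$; equivalently, $-\operatorname{Re}\mathrm{CS}\geq\frac1{d-1}$ for the Camacho--Sad index of every non-radial singularity at infinity of a homogeneous convex foliation of degree $d$ on the projective plane. We show that the conjecture fails in every sufficiently large degree: for each $M>0$ and all large $d$ there is a critically fixed polynomial of degree $d$ with four critical points and a multiplier with $\operatorname{Re}\frac{1}{\mu-1}<-M/d$. The examples are primitives of large powers of a quartic polynomial whose lemniscate is not star-shaped near a corner. We also prove, by a length--area argument, that $\operatorname{Re}\frac{1}{\mu-1}>\frac1{\log d}-\frac12$ in every degree, and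 that the conjecture holds for $d\leq4$.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Multipliers of critically fixed maps}

A rational map $f\colon\mathbb{P}^1\to\mathbb{P}^1$ of the complex projective line, of degree $d\geq2$, is \emph{critically fixed} if every critical point of $f$ is a fixed point of $f$. The map $z\mapsto z^d$ is the first example. The \emph{multiplier} of a fixed point $p$ is the derivative $f'(p)$, computed in any local coordinate at $p$. The critical points of a critically fixed map have multiplier $0$, and we ask where the multipliers of the other fixed points can lie. Let $\mathcal{M}(f)$ be the set of $\mu\in\mathbb{C}\setminus\{0,1\}$ that occur as the multiplier of a fixed point of $f$. We write $\mathbb{D}(c,r)$ and $\overline{\mathbb{D}}(c,r)$ for the open and the closed disk of center $c$ and radius $r$, and $\mathbb{D}=\mathbb{D}(0,1)$.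

We recall three standard facts. A rational map of degree $d\geq 2$ has $d+1$ fixed points counted with multiplicity, and a fixed point is simple exactly when its multiplier is not $1$. If all fixed points are simple, the holomorphic fixed point formula says that
\begin{equation}\label{eq:fpf}
\sum_{f(p)=p}\frac{1}{1-f'(p)}=1 .
\end{equation}
Finally, if $d_a\in\{2,\dots,d\}$ is the local degree of $f$ at a critical point $a$, the Riemann--Hurwitz formula gives $\sum_a(d_a-1)=2d-2$.

Let $f$ be critically fixed, with $n$ distinct critical points. Then
\[
2\leq n\leq d .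
\]
Indeed, $n\geq2$ because each term $d_a-1$ is at most $d-1$, and $n\leq d+1$ because critical points are fixed; if $n=d+1$, all fixed points would have multiplier $0$ and \eqref{eq:fpf} would read $d+1=1$. The following theorem of Crane therefore applies to every critically fixed map.

\begin{theorem}[Crane]\label{thm:crane}
Let $f$ be a critically fixed rational map of degree $d\geq2$ with $n\leq d$ distinct critical points. Then $f$ has exactly $d+1$ fixed points, of which $d+1-n$ are non-critical, and
\[
\mathcal{M}(f)\subset\mathbb{C}\setminus\big(\overline{\mathbb{D}}(0,1)\cup\mathbb{D}(1+\rho,\rho)\big),\qquad \rho=\frac{1}{d+n-2}.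
\]
Some $\mu\in\mathcal{M}(f)$ lies on the boundary of $\mathbb{D}(1+\rho,\rho)$ if and only if $n=d$, in which case $\mu=\frac{d}{d-1}$.
\end{theorem}

In particular all fixed points are simple, and the non-critical ones are repelling: $|\mu|>1$. Both disks in the theorem are tangent to the line $\operatorname{Re}\mu=1$ at $\mu=1$. Such disks are the level sets of a single function,
\[
h(\mu)=\operatorname{Re}\frac{1}{\mu-1}=\frac{\operatorname{Re}(\mu-1)}{|\mu-1|^2}\qquad(\mu\neq1).
\]
For $\eta>0$ the inequality $h(\mu)\geq\eta$ reads $|\mu-1|^2\leq\eta^{-1}\operatorname{Re}(\mu-1)$, so it describes the closed disk with diameter $[1,1+\eta^{-1}]$. The inequality $h(\mu)\geq0$ means $\operatorname{Re}\mu\geq1$, and $h(\mu)>-\frac12$ means $|\mu-1|^2+2\operatorname{Re}(\mu-1)>0$, that is, $|\mu|>1$. Theorem~\ref{thm:crane} thus says that $-\frac12<h(\mu)\leq\frac{d+n}{2}-1\leq d-1$ on $\mathcal{M}(f)$. The upper bound $d-1$ is attained. The lower bound expresses only that the fixed point is repelling, and the simplest cases suggest that much more is true.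

\begin{example}\label{ex:extreme}
If $n=2$, both critical points have local degree $d$. Placing them at $0$ and $\infty$ gives $f(z)=Cz^d$, which is conjugate to $z^d$ by a scaling. The non-critical fixed points are the $(d-1)$-th roots of unity, $\mathcal{M}(f)=\{d\}$, and $h=\frac1{d-1}$. If $n=d$, there is one non-critical fixed point, \eqref{eq:fpf} reads $d+\frac1{1-\mu}=1$, and $h=d-1$.
\end{example}

In general, \eqref{eq:fpf} says that the sum of $\frac{1}{\mu-1}$ over the $d+1-n$ non-critical fixed points is $n-1$. The average of $h$ over these points is therefore $\frac{n-1}{d+1-n}$, which is at least $\frac1{d-1}$, with equality only for $n=2$. It is natural to guess that $z^d$ is extremal not only on average but for each fixed point separately.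

\subsection{Homogeneous convex foliations}\label{sec:foliations}

The same question arises for foliations of the plane. A \emph{homogeneous foliation} $\mathcal{H}$ of degree $d$ on $\mathbb{P}^2$ is defined in an affine chart $(x,y)$ by a form $A(x,y)\,dx+B(x,y)\,dy$, with $A,B$ coprime homogeneous polynomials of degree $d$. Its \emph{Gauss map} is the rational map $G\colon[y:x]\mapsto[-A(x,y):B(x,y)]$ of $\mathbb{P}^1$; in the coordinate $z=y/x$ the leaves solve $dy/dx=G(y/x)$. The foliation is \emph{convex} if its leaves other than straight lines have no inflection points. The following facts are known. The foliation $\mathcal{H}$ is convex if and only if $G$ is critically fixed. The line at infinity $\ell_\infty$ is invariant. The point $s=[b:a:0]\in\ell_\infty$ is a singularity if and only if $p=[a:b]$ is fixed by $G$, and it is radial if and only if $p$ is moreover critical. When $G'(p)\neq1$, the Camacho--Sad index is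
\[
\mathrm{CS}(\mathcal{H},\ell_\infty,s)=\frac{1}{1-G'(p)} .
\]
Where $z$ and $G(z)$ are finite, two formulas explain this dictionary. Along a leaf, $d^2y/dx^2=G'(z)(G(z)-z)/x$, so inflections occur on the lines $z=z_1$ with $G'(z_1)=0$, unless such a line is itself a leaf. In the coordinates $(u,z)=(1/x,y/x)$, where $\ell_\infty=\{u=0\}$, the foliation is given by the vector field $u\,\partial_u+(z-G(z))\,\partial_z$. At a fixed point $p$ its linear part is diagonal, with eigenvalue $1$ transversally to $\ell_\infty$ and $1-G'(p)$ along $\ell_\infty$. The index is the quotient of the first eigenvalue by the second, and the singularity is radial when the linear part is a multiple of the identity.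

Every rational map of degree $d$ is a Gauss map, since it is given by a pair of coprime forms of degree $d$. For a polynomial $f$ of degree $d$ one takes $A=-x^df(y/x)$ and $B=x^d$; these are coprime because $A(0,y)$ is a nonzero multiple of $y^d$, and $-A/B=f(y/x)$. So non-radial singularities at infinity of homogeneous convex foliations correspond to non-critical fixed points of critically fixed maps, and
\begin{equation}\label{eq:dictionary}
-\operatorname{Re}\mathrm{CS}(\mathcal{H},\ell_\infty,s)=h(\mu),\qquad \mu=G'(p).
\end{equation}

\subsection{The conjecture and the results}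

The following conjecture was posed in \cite{BM}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $\mathcal{H}$ is a homogeneous convex foliation of degree $d\geq2$ on $\mathbb{P}^2$, then $-\operatorname{Re}\mathrm{CS}(\mathcal{H},\ell_\infty,s)\geq\frac1{d-1}$ for every non-radial singularity $s\in\ell_\infty$. In other words, if $f$ is a critically fixed rational map of degree $d\geq2$, then $\mathcal{M}(f)\subset\overline{\mathbb{D}}\big(\frac{d+1}2,\frac{d-1}2\big)$.}
\medskip

The disk in the second form has diameter $[1,d]$, so by \eqref{eq:dictionary} both forms say that $h(\mu)\geq\frac1{d-1}$ for all $\mu\in\mathcal{M}(f)$. Our main result is that this fails in all large degrees, and that even the weaker inequality $h\geq0$ fails there.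

\begin{theorem}\label{thm:main}
For every $M>0$ there is $d_M$ such that for every $d\geq d_M$ there are a critically fixed polynomial $f$ of degree $d$, with exactly four critical points in $\mathbb{P}^1$, and $\mu\in\mathcal{M}(f)$ with
\[
\operatorname{Re}\frac1{\mu-1}<-\frac Md .
\]
Consequently, for every $d\geq d_M$ there is a homogeneous convex foliation $\mathcal{H}$ of degree $d$ with a non-radial singularity $s\in\ell_\infty$ such that $-\operatorname{Re}\mathrm{CS}(\mathcal{H},\ell_\infty,s)<-M/d<0<\frac1{d-1}$.
\end{theorem}

The second statement follows from the first by Section~\ref{sec:foliations}. In the other direction, the bound $-\frac12$ can be improved in every degree. Each critical point $a$ of a critically fixed map attracts a disk on which $f$ is conjugate to $w\mapsto w^{d_a}$ on $\mathbb{D}$. The $d_a-1$ radii that this map preserves are the \emph{fixed rays} from $a$; they are defined in Section~\ref{sec:rays}, where we show that each of them lands at a non-critical fixed point.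

\begin{theorem}\label{thm:lower}
Let $f$ be critically fixed of degree $d\geq2$, and let $p$ be a non-critical fixed point with multiplier $\mu$. Then at least two fixed rays land at $p$. If the fixed rays landing at $p$ come from critical points of local degrees $d_1,\dots,d_k$, with $k\geq2$, then
\[
\operatorname{Re}\frac1{\mu-1}>\frac12\sum_{i=1}^k\frac1{\log d_i}-\frac12\geq\frac1{\log d}-\frac12 .
\]
Hence $-\operatorname{Re}\mathrm{CS}>\frac1{\log d}-\frac12$ at every non-radial singularity at infinity of a homogeneous convex foliation of degree $d$, and in particular $-\operatorname{Re}\mathrm{CS}>0$ for $d\leq7$.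
\end{theorem}

\begin{proposition}\label{prop:low}
The conjecture is true for $d=2,3,4$.
\end{proposition}

We do not settle the conjecture for $5\leq d<d_1$, where $d_1$ is the bound of Theorem~\ref{thm:main} for $M=1$, and we do not determine the exact order of the optimal lower bound for $h$. Theorem~\ref{thm:main} is proved in Sections~\ref{sec:idea}--\ref{sec:proof}. The proof of Theorem~\ref{thm:lower} in Sections~\ref{sec:rays} and \ref{sec:torus} is independent of them, and Proposition~\ref{prop:low} is proved in Section~\ref{sec:low}.

\section{Large powers and corners of lemniscates}\label{sec:idea}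

\subsection{A heuristic formula for the multipliers}

For a polynomial, $\infty$ is a fixed critical point. So a polynomial $f$ with $f'=Cq^D$, where $q$ is a given polynomial and $C\neq0$, is critically fixed as soon as it fixes the zeros of $q$. For large $D$ the multipliers of such an $f$ can be read from $q$. We first describe this heuristically; the precise statements are in Section~\ref{sec:laplace}.

Write $L=\log q$ locally, so that $L'=q'/q$. Let $v$ be a zero of $q$, and let $z$ be a point with $q'(z)\neq0$ that can be joined to $v$ by a path on which $|q|$ is largest at the endpoint $z$. The integral of $q^D=e^{DL}$ concentrates near $z$, where $L(t)\approx L(z)+L'(z)(t-z)$, so $\int_v^zq^D\,dt\approx q(z)^D/(DL'(z))$. If $f$ fixes both $v$ and $z$, then $z-v=C\int_v^zq^D\,dt\approx f'(z)/(DL'(z))$. The multiplier at $z$ is therefore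
\begin{equation}\label{eq:heuristic}
\mu\approx D\,\omega_v(z),\qquad h(\mu)\approx\frac1D\operatorname{Re}\frac1{\omega_v(z)},\qquad\text{where }\ \omega_v(z)=(z-v)\frac{q'(z)}{q(z)} .
\end{equation}
To locate the fixed points, let $a,b$ be two zeros of $q$. The constant $C$ must satisfy $C\int_a^bq^D\,dt=b-a$. The best path from $a$ to $b$ crosses a saddle of $|q|$, a critical point $c$ of $q$, and the integral has the size of $|q(c)|^D$ up to a power of $D$. Hence $|f'(z)|$ is $|q(z)/q(c)|^D$ up to a power of $D$, and by \eqref{eq:heuristic} the fixed points must be close to the lemniscate $\{|q|=|q(c)|\}$. Since the argument of $q^D$ turns quickly along the lemniscate, one expects fixed points near each of its points.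

The sign of $h(\mu)$ is then the sign of $\operatorname{Re}\omega_v(z)$, which is the derivative of $t\mapsto\log|q(v+t(z-v))|$ at $t=1$. Let $\Omega_v$ be the component of $\{|q|<|q(c)|\}$ containing $v$, and let $z\in\partial\Omega_v$. Then $\operatorname{Re}\omega_v(z)<0$ means that the segment from $v$ reaches $z$ from outside $\Omega_v$. A negative value of $h$ is predicted where $\Omega_v$ fails to be star-shaped with respect to $v$.

\begin{example}\label{ex:bernoulli}
Let $q=z(1-z)$ and $f(z)=C\int_0^zq^D\,dt$, with $C$ chosen so that $f(1)=1$. This is a critically fixed polynomial of degree $d=2D+1$, and the conjecture asks that $D\,h(\mu)\geq\frac{D}{d-1}=\frac12$. Here $c=\frac12$ and $q/q(c)=1-(1-2z)^2$. On the line $\operatorname{Re}z=\frac12$ we have $|q|\geq|q(c)|$, with equality only at $c$, so $\overline{\Omega}_0\setminus\{c\}$ lies in $\{\operatorname{Re}z<\frac12\}$. We compute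
\[
\frac1{\omega_0(z)}=\frac{1-z}{1-2z}=\frac12+\frac1{2(1-2z)} ,
\]
whose real part exceeds $\frac12$ on $\partial\Omega_0\setminus\{c\}$. The prediction \eqref{eq:heuristic} agrees with the conjecture. Near the double point $c$ the curve $\partial\Omega_0$ consists of two arcs on which $\arg(1-2z)\to\pm\frac\pi4$, and $\operatorname{Re}(1/\omega_0)\to+\infty$ on both.
\end{example}

The example shows where to look. At a double point of the lemniscate $\omega_v$ vanishes, so $1/\omega_v$ blows up, and the question is the sign of its real part on the two arcs of the corner. In the example the line through $v$ and $c$ is the bisector of the corner. We now show that the sign is negative on one arc as soon as this line misses the corner.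

\subsection{Corners}\label{sec:corner}

Let $q$ be a polynomial and $c$ a point with $q(c)\neq0$, $q'(c)=0$, $q''(c)\neq0$. Then $L''(c)=q''(c)/q(c)\neq0$, and $\log(q/q(c))$ has a zero of order exactly two at $c$. So there is a local coordinate $\xi$ at $c$ with
\begin{equation}\label{eq:xi}
q/q(c)=e^{-\xi^2},\qquad\xi(c)=0,\qquad\xi'(c)^2=-\tfrac12L''(c).
\end{equation}
Near $c$ the set $\{|q|<|q(c)|\}$ is $\{\operatorname{Re}\xi^2>0\}$. It consists of the two \emph{sectors} $|\arg(\pm\xi)|<\frac\pi4$ at $c$. For $v\neq c$ put
\[
\tau_v=(c-v)^2L''(c).
\]
Since $\log|q(c+t(c-v))/q(c)|=\frac12t^2\operatorname{Re}\tau_v+O(t^3)$ for real $t$, the condition $\operatorname{Re}\tau_v>0$ implies that near $c$ the line through $v$ and $c$ misses both sectors; see Figure~\ref{fig:corner}.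

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!28] (0,0) -- (45:2) arc (45:-45:2) -- cycle;
\fill[gray!12] (0,0) -- (135:2) arc (135:225:2) -- cycle;
\draw (225:2) -- (45:2);
\draw (135:2) -- (0,0);
\draw[very thick] (0,0) -- (-45:2);
\draw[dashed] (0.45,-3) -- (-0.3,2);
\draw[dotted,thick] (0.45,-3) -- (0.99,-0.99);
\draw[->,thick] (0.99,-0.99) -- (0.57,-1.41);
\fill (0,0) circle (0.045) node[left=3pt] {$c$};
\fill (0.45,-3) circle (0.045) node[left=2pt] {$v$};
\fill (0.99,-0.99) circle (0.045) node[above right] {$z$};
\node at (1.45,0.2) {$\Omega$};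
\end{tikzpicture}
\caption{A double point $c$ of the lemniscate $\{|q|=|q(c)|\}$, to first order. The two shaded sectors form the set $\{|q|<|q(c)|\}$, and the darker one lies in the component $\Omega$. When $\operatorname{Re}\tau_v>0$, the dashed line through $v$ and $c$ misses both sectors. At a point $z$ of the bold arc, the gradient of $\log|q|$ (arrow) makes an obtuse angle with $z-v$, so $\operatorname{Re}\omega_v(z)<0$.}\label{fig:corner}
\end{figure}

\begin{lemma}\label{lem:corner}
Let $\Omega$ be a component of $\{|q|<|q(c)|\}$ with $c\in\partial\Omega$, and let $v\neq c$ satisfy $\operatorname{Re}\tau_v>0$. Then for every $M>0$ there is $z_0\in\partial\Omega$, arbitrarily close to $c$, with $q'(z_0)\neq0$, $z_0\neq v$ and $\operatorname{Re}\big(1/\omega_v(z_0)\big)<-M$.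
\end{lemma}

\begin{proof}
Since $c\in\partial\Omega$, the component $\Omega$ meets, and hence contains, one of the two sectors. Choose the sign of $\xi$ so that this sector is $\{|\arg\xi|<\frac\pi4\}$. Its sides $\xi=se^{i\varepsilon\pi/4}$, with $\varepsilon=\pm1$ and $s>0$ small, lie in $\partial\Omega$. Let $Z=(c-v)\xi'(c)$, so that $Z^2=-\tau_v/2$ and $\operatorname{Re}Z^2<0$. By \eqref{eq:xi}, $L'=-2\xi\xi'$, so on the two sides $\omega_v(z)=-2se^{i\varepsilon\pi/4}Z(1+o(1))$ as $s\to0$. In particular $q'(z)\neq0$ and $z\neq v$ for small $s$, and
\[
s\operatorname{Re}\frac1{\omega_v(z)}\longrightarrow-\frac{\operatorname{Re}(e^{i\varepsilon\pi/4}Z)}{2|Z|^2}.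
\]
With $\zeta=\arg Z$ we have $\cos(\zeta+\frac\pi4)\cos(\zeta-\frac\pi4)=\frac12\cos2\zeta<0$. So $\operatorname{Re}(e^{i\varepsilon\pi/4}Z)>0$ for one of the two signs $\varepsilon$, and on that side $\operatorname{Re}(1/\omega_v)\to-\infty$ as $s\to0$.
\end{proof}

We need a polynomial $q$ for which the lemma applies to a zero $v\in\Omega$. Two zeros do not suffice: for $q=z^a(1-z)^b$ the critical point $c=\frac{a}{a+b}$ is real and $L''(c)=-a/c^2-b/(1-c)^2<0$, so $\tau_0,\tau_1<0$. With three zeros a new difficulty appears. After the normalization $f(0)=0$, there are two more zeros to be fixed and only one constant $C$. The two conditions are governed by two saddles $c_1,c_2$, and by the heuristic above they are compatible only if $|q(c_1)|\approx|q(c_2)|$. So $q$ must move in a family, near a member whose two critical values have the same modulus.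

\begin{remark}\label{rem:cubic}
Cubics do not produce such a corner. After an affine change of variable and multiplication by a constant, a cubic with two distinct critical points is $q=z^3-3z+t$, and $|q(1)|=|q(-1)|$ means $t\in i\mathbb{R}$. Take $c=1$. A zero $v$ satisfies $(v-1)^2(v+2)=2-t=-q(1)$, so $\tau_v=6(1-v)^2/q(1)=-6/(v+2)$, and $\operatorname{Re}\tau_v>0$ forces $\operatorname{Re}v<-2$. But $|q|$ is invariant under $z\mapsto-\bar z$, and each component $\Omega_v$ contains only one zero (as in the proof of Lemma~\ref{lem:tree} below). If $\operatorname{Re}v<0$, then $\Omega_v$ cannot meet the imaginary axis, since it would then be symmetric and contain $-\bar v$; so $1\notin\partial\Omega_v$. The case $c=-1$ follows by the symmetry. This is why we give one of the three zeros multiplicity two.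
\end{remark}

\section{A family of quartics}\label{sec:quartic}

For $|\kappa|<\frac13$ let
\[
q_\kappa(z)=z^4-\tfrac83z^3+2(1-\kappa^2)z^2=z^2(z-\alpha)(z-\beta),\qquad \alpha,\beta=\tfrac13\big(4\pm i\sqrt{2}\sqrt{1-9\kappa^2}\big),
\]
where $\alpha$ takes the sign $+$ and the root is principal. The zeros $0,\alpha,\beta$ are distinct and depend holomorphically on $\kappa$. The coefficients are chosen so that $q_\kappa'=4z(z-c_1)(z-c_2)$ with $c_1=1+\kappa$ and $c_2=1-\kappa$. The advantage of small $\kappa$ is that the zeros hardly move, while the direction of the sectors at $c_1$ is governed by $\arg\kappa$. For $\kappa\neq0$ the critical points $0,c_1,c_2$ are simple. Since $q_\kappa(1+\kappa)=(1+\kappa)^3\big((1+\kappa)-\frac83+2(1-\kappa)\big)$ and $q_{-\kappa}=q_\kappa$,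
\[
q_\kappa(c_1)=\tfrac13(1+\kappa)^3(1-3\kappa),\qquad q_\kappa(c_2)=\tfrac13(1-\kappa)^3(1+3\kappa).
\]
These values are nonzero. Let $m(\kappa)=q_\kappa(c_1)/q_\kappa(c_2)$, and let $\tau_v(\kappa)=(c_1-v)^2L_\kappa''(c_1)$, where $L_\kappa'=q_\kappa'/q_\kappa$.

\begin{lemma}\label{lem:kappa0}
The function $m$ is not constant, and there is $\kappa_0$ with $0<|\kappa_0|<\frac13$ such that
\[
|m(\kappa_0)|=1,\qquad\operatorname{Re}\tau_0(\kappa_0)>0,\qquad\operatorname{Re}\tau_\beta(\kappa_0)>0 .
\]
\end{lemma}

\begin{proof}
Logarithmic differentiation gives
\[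
\frac{m'}m=\frac6{1-\kappa^2}-\frac6{1-9\kappa^2}=\frac{-48\kappa^2}{(1-\kappa^2)(1-9\kappa^2)},
\]
and $m(0)=1$, so $\log m(\kappa)=-16\kappa^3+O(\kappa^5)$. Thus $|m|=1$ can be expected near the direction $\arg\kappa=\frac\pi6$, where $\operatorname{Re}\kappa^3=0$.

We have $q_\kappa''(c_1)=4c_1(c_1-c_2)=8\kappa(1+\kappa)$, hence $L_\kappa''(c_1)=24\kappa(1+\kappa)^{-2}(1-3\kappa)^{-1}$. As $\kappa\to0$, $c_1\to1$ and $c_1-\beta\to\frac13(-1+i\sqrt2)$, so
\[
\frac{\tau_0}{\kappa}\to24,\qquad\frac{\tau_\beta}{\kappa}\to24\Big(\frac{-1+i\sqrt2}3\Big)^2=\frac{8}{3}\big(-1-2\sqrt2\,i\big).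
\]
After multiplication by $e^{i\pi/6}=\frac12(\sqrt3+i)$ the real parts of the two limits are $12\sqrt3>0$ and $\frac83\big(\sqrt2-\frac{\sqrt3}2\big)>0$. By continuity there are $\varepsilon\in(0,\frac\pi6)$ and $\rho_0>0$ such that $\operatorname{Re}\tau_0>0$ and $\operatorname{Re}\tau_\beta>0$ whenever $\kappa=\rho e^{i\theta}$ with $0<\rho<\rho_0$ and $|\theta-\frac\pi6|\leq\varepsilon$. At $\theta=\frac\pi6\pm\varepsilon$ we have $\log|m|=\pm16\rho^3\sin3\varepsilon+O(\rho^5)$. For small $\rho$ these two values have opposite signs, so $\log|m|$ vanishes at some $\theta$ between them.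
\end{proof}

Fix such a $\kappa_0$, and put $q=q_{\kappa_0}$ and $m_0=|q(c_1)|=|q(c_2)|>0$. We have two zeros, $0$ and $\beta$, for which the hypothesis of Lemma~\ref{lem:corner} on $\tau_v$ holds, and we need one of them to have $c_1$ on the boundary of its own component. The next lemma gives this without our having to determine the shape of the lemniscate.

\begin{lemma}\label{lem:tree}
The set $\{|q|<m_0\}$ has three components $\Omega_0,\Omega_\alpha,\Omega_\beta$, each containing the zero in its index. For $i=1,2$ the two sectors at $c_i$ lie in two different components $\Omega_{a_i},\Omega_{b_i}$, and the pairs $\{a_1,b_1\}$ and $\{a_2,b_2\}$ are distinct. Thus they are the edges of a tree with vertices $0,\alpha,\beta$.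
\end{lemma}

\begin{proof}
We use the fact that a connected finite unbranched covering of a punctured disk is conformally a punctured disk, with covering map $w\mapsto w^e$.

Let $\Omega'$ be a component of $\{|q|<m_0\}$. The map $q\colon\Omega'\to\mathbb{D}(0,m_0)$ is proper, and $c_1,c_2\notin\Omega'$, so $\Omega'\setminus q^{-1}(0)$ is a connected finite unbranched covering of $\mathbb{D}(0,m_0)\setminus\{0\}$. In the model $w\mapsto w^e$, the set $\Omega'\cap\{0<|q|<\epsilon\}$ is a smaller punctured disk, hence nonempty and connected. For small $\epsilon$ it is contained in disjoint small disks about the zeros of $q$ in $\Omega'$ and meets each of them. So $\Omega'$ contains exactly one zero, which proves the first statement.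

Let $W=\{|q|>m_0\}\cup\{\infty\}$. By the maximum principle $\{|q|>m_0\}$ has no bounded component, so $W\setminus\{\infty\}$ is connected. It contains no critical point, so it is a connected finite unbranched covering of $\{m_0<|w|<\infty\}$, and $W$ is conformally a disk. The complement in the sphere of a simply connected domain is connected, so $K=\{|q|\leq m_0\}$ is connected. Since $q$ is an open map, every point with $|q|=m_0$ is a limit of points with $|q|<m_0$; hence $K=\overline\Omega_0\cup\overline\Omega_\alpha\cup\overline\Omega_\beta$.

Near a point of $\{|q|=m_0\}$ with $q'\neq0$, the set $\{|q|<m_0\}$ is one side of a smooth arc, so the point lies in only one of the three closures. Two different closures can therefore meet only at $c_1$ or $c_2$. Each $c_i$ has two sectors, so it lies in at most two closures and accounts for at most one intersecting pair. As $K$ is connected, at least two of the three pairs of closures intersect. So each $c_i$ accounts for exactly one pair, and the two pairs are different.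
\end{proof}

The pair $\{a_1,b_1\}$ consists of two of the three zeros, so it contains an element $v$ of $\{0,\beta\}$. Fix such a $v$. Then $c_1\in\partial\Omega_v$ and $\operatorname{Re}\tau_v>0$. Given $M>0$, Lemma~\ref{lem:corner} provides a point $z_0$, fixed from now on, with
\begin{equation}\label{eq:z0}
z_0\in\partial\Omega_v,\qquad q'(z_0)\neq0,\qquad\operatorname{Re}\frac1{\omega_v(z_0)}<-M .
\end{equation}
Since $|q(z_0)|=m_0>0$, the point $z_0$ is not a zero of $q$. For $\kappa$ near $\kappa_0$, the symbols $a_i,b_i,v$ denote the corresponding ones among the holomorphic functions $0,\alpha(\kappa),\beta(\kappa)$.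

\section{Two integrals and an exponential equation}\label{sec:laplace}

If $f'=Cq_\kappa^D$, the degree of $f$ is $4D+1$. To reach all degrees we allow a factor $z^r$ with $r\in\{0,1,2,3\}$, which adds no critical point because $0$ is already a zero of $q_\kappa$. Fix $r$. The integrands below are polynomials in $t$, so the integrals do not depend on the path and are holomorphic in $\kappa$ and $z$. The parameter $\kappa$ will depend on $D$, so all estimates must be uniform in $\kappa$ near $\kappa_0$.

\begin{lemma}[integral through a saddle]\label{lem:saddle}
For $i=1,2$ put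
\[
E_{i,D}(\kappa)=\int_{a_i}^{b_i}t^rq_\kappa(t)^D\,dt,\qquad\Phi_{i,D}(\kappa)=\sqrt D\,\frac{E_{i,D}(\kappa)}{q_\kappa(c_i)^{D}} .
\]
On every sufficiently small closed disk $N$ centered at $\kappa_0$, the functions $\Phi_{i,D}$ converge uniformly as $D\to\infty$ to a holomorphic function $\Phi_i$ without zeros.
\end{lemma}

\begin{proof}
Fix $i$ and write $a,b,c$ for $a_i,b_i,c_i$. Choose $u$ with $|u|=1$ such that $\gamma(\kappa)=-L_\kappa''(c(\kappa))u^2$ is positive at $\kappa_0$. By \eqref{eq:xi}, $\xi'(c)u$ is real at $\kappa_0$, so for small $s>0$ the points $c(\kappa_0)\pm su$ lie in the two different sectors. Replacing $u$ by $-u$ if necessary, we have $c(\kappa_0)-su\in\Omega_a$ and $c(\kappa_0)+su\in\Omega_b$. By Taylor's formula, for real $s$,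
\[
\ell_\kappa(s):=\log\frac{q_\kappa(c+su)}{q_\kappa(c)}=-\tfrac12\gamma(\kappa)s^2+O(|s|^3)
\]
uniformly for $\kappa$ near $\kappa_0$. Hence there are $\delta,\eta>0$ such that, for $N$ small, $\operatorname{Re}\gamma\geq 2\eta$ on $N$ and $\operatorname{Re}\ell_\kappa(s)\leq-\eta s^2$ for $|s|\leq\delta$ and $\kappa\in N$. At $\kappa_0$ this shows that $c(\kappa_0)-\delta u\in\Omega_a$ and $c(\kappa_0)+\delta u\in\Omega_b$.

Fix a path $\Gamma_a$ in $\Omega_a$ from $a(\kappa_0)$ to $c(\kappa_0)-\delta u$ and a path $\Gamma_b$ in $\Omega_b$ from $c(\kappa_0)+\delta u$ to $b(\kappa_0)$. For $\kappa\in N$ we integrate along $\Gamma_a$, the central segment $\{c(\kappa)+su:|s|\leq\delta\}$ and $\Gamma_b$, joined to each other and to $a(\kappa),b(\kappa)$ by four straight segments whose lengths tend to $0$ as $\kappa\to\kappa_0$. On the compact set $\Gamma_a\cup\Gamma_b$ we have $|q|<m_0$. By continuity, after shrinking $N$ there is $\eta'>0$ with $|q_\kappa/q_\kappa(c)|\leq e^{-\eta'}$ on the path outside the central segment, for all $\kappa\in N$. This part contributes $O(\sqrt De^{-\eta'D})$ to $\Phi_{i,D}$. On the central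 segment, the substitution $s=\sigma/\sqrt D$ gives the contribution
\[
u\int_{-\delta\sqrt D}^{\delta\sqrt D}\Big(c+\frac{\sigma u}{\sqrt D}\Big)^r\exp\Big(D\,\ell_\kappa\Big(\frac{\sigma}{\sqrt D}\Big)\Big)\,d\sigma .
\]
Since $D\ell_\kappa(\sigma/\sqrt D)=-\frac12\gamma\sigma^2+O(|\sigma|^3/\sqrt D)$, the integrand tends to $c^re^{-\gamma\sigma^2/2}$, uniformly for $\kappa\in N$ and $\sigma$ in a bounded interval. It is bounded by a constant times $e^{-\eta\sigma^2}$, which makes the tails uniformly small. Hence $\Phi_{i,D}$ converges uniformly on $N$ to $\Phi_i=uc^r\int_{\mathbb{R}}e^{-\gamma\sigma^2/2}\,d\sigma=uc^r\sqrt{2\pi/\gamma}\neq0$.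
\end{proof}

The proof uses Lemma~\ref{lem:tree}: because the two sectors at $c_i$ lead down to $a_i$ and $b_i$, the path crosses the level $m_0$ only at $c_i$.

\begin{lemma}[integral up to a regular point]\label{lem:endpoint}
There are closed disks $N$ centered at $\kappa_0$ and $U$ centered at $z_0$ such that $q_\kappa$ and $q_\kappa'$ have no zeros on $U$ for $\kappa\in N$, and the functions
\[
I_D(\kappa,z)=\frac{D}{q_\kappa(z)^D}\int_{v}^zt^rq_\kappa(t)^D\,dt
\]
converge to $z^r/L_\kappa'(z)$ as $D\to\infty$, uniformly on $N\times U$.
\end{lemma}

\begin{proof}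
We approach $z$ against the direction of steepest descent of $|q|$ at $z_0$. Choose $u$ with $|u|=1$ and $L_{\kappa_0}'(z_0)u=-2\eta<0$. By continuity there is $\delta>0$ such that, for $N$ small, $q_\kappa(t)\neq0$ and $\operatorname{Re}(L_\kappa'(t)u)\leq-\eta$ for $|t-z_0|\leq2\delta$ and $\kappa\in N$. Let $U$ have radius at most $\delta$. For $z\in U$ and $0\leq s\leq\delta$ put $\ell_{\kappa,z}(s)=\int_0^sL_\kappa'(z+s'u)u\,ds'$, which is a logarithm of $q_\kappa(z+su)/q_\kappa(z)$. Then
\[
\operatorname{Re}\ell_{\kappa,z}(s)\leq-\eta s,\qquad\ell_{\kappa,z}(s)=L_\kappa'(z)us+O(s^2)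
\]
uniformly on $N\times U$. In particular the half-open segment $\{z_0+su:0<s\leq\delta\}$ lies in $\{|q|<m_0\}$. Near $z_0$ this set is one side of a smooth arc, which lies in $\Omega_v$ because $z_0\in\partial\Omega_v$. So $z_0+\delta u\in\Omega_v$.

Fix a path $\Gamma$ in $\Omega_v$ from $v(\kappa_0)$ to $z_0+\delta u$. We integrate along the segment from $v(\kappa)$ to $v(\kappa_0)$, then along $\Gamma$, then along the segment from $z_0+\delta u$ to $z+\delta u$, and finally along the segment from $z+\delta u$ to $z$. On the compact set $\Gamma$ we have $|q|<m_0=|q(z_0)|$. By continuity, after shrinking $N$ and $U$ there is $\eta'>0$ with $|q_\kappa(t)/q_\kappa(z)|\leq e^{-\eta'}$ on the first three pieces, for all $(\kappa,z)\in N\times U$. They contribute $O(De^{-\eta'D})$ to $I_D$. With $s=\sigma/D$, the last piece contributes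
\[
-u\int_0^{\delta D}\Big(z+\frac{\sigma u}D\Big)^r\exp\Big(D\,\ell_{\kappa,z}\Big(\frac{\sigma}{D}\Big)\Big)\,d\sigma .
\]
The integrand tends to $z^re^{L_\kappa'(z)u\sigma}$, uniformly for $(\kappa,z)\in N\times U$ and bounded $\sigma$, and it is bounded by a constant times $e^{-\eta\sigma}$. The limit is $-uz^r\int_0^\infty e^{L_\kappa'(z)u\sigma}\,d\sigma=z^r/L_\kappa'(z)$.
\end{proof}

Both the equation for $\kappa$ and the fixed point equation will take the form $e^{Dg_D}H_D=1$, where the exponential dominates and $H_D$ is known only asymptotically. The next lemma solves such equations near any point where the limit of $g_D$ is purely imaginary. Recall Hurwitz's theorem: if holomorphic functions converge uniformly near $x_0$ to a nonconstant function vanishing at $x_0$, then for large $D$ they have zeros $x_D\to x_0$.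

\begin{lemma}\label{lem:hurwitz}
Let $\Delta$ be a closed disk with center $x_0$, and let $g_D,H_D,g,H$ be holomorphic on $\Delta$, with $g_D\to g$ and $H_D\to H$ uniformly. Suppose that $g$ is not constant, $\operatorname{Re}g(x_0)=0$, and $H$ has no zeros on $\Delta$. Then for large $D$ there are $x_D\in\Delta$ with $e^{Dg_D(x_D)}H_D(x_D)=1$ and $x_D\to x_0$.
\end{lemma}

\begin{proof}
Fix a branch of $\log H$ on $\Delta$. For large $D$ we have $|H_D/H-1|<\frac12$, and $\lambda_D=\log H+\log(H_D/H)$, with the principal branch in the second term, is a logarithm of $H_D$ bounded independently of $D$. Write $g(x_0)=i\vartheta$ with $\vartheta$ real, and let $j_D$ be an integer nearest to $D\vartheta/2\pi$. Then $g_D+\lambda_D/D-2\pi ij_D/D\to g-g(x_0)$ uniformly, and Hurwitz's theorem gives zeros $x_D\to x_0$. At such a zero, $e^{Dg_D}H_D=e^{2\pi ij_D}=1$.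
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Fix $M$, $z_0$ and $r$ as above, and let $N$ and $U$ be small enough for Lemmas~\ref{lem:saddle} and \ref{lem:endpoint}.

\subsection*{The critically fixed polynomials}
We look for $\kappa\in N$ and $C\neq0$ with $CE_{i,D}(\kappa)=b_i-a_i$ for $i=1,2$. For large $D$ the integrals $E_{i,D}$ do not vanish on $N$, by Lemma~\ref{lem:saddle}. Such a $C$ exists if and only if $E_{1,D}(b_2-a_2)=E_{2,D}(b_1-a_1)$, that is,
\[
m(\kappa)^D\,\Psi_D(\kappa)=1,\qquad\Psi_D=\frac{\Phi_{1,D}\,(b_2-a_2)}{\Phi_{2,D}\,(b_1-a_1)} .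
\]
The functions $\Psi_D$ converge uniformly on $N$ to a function without zeros. A branch of $\log m$ on $N$ is not constant and is purely imaginary at $\kappa_0$, by Lemma~\ref{lem:kappa0}. Lemma~\ref{lem:hurwitz}, with $g_D=g=\log m$, gives solutions $\kappa_D\to\kappa_0$. At $\kappa=\kappa_D$ put
\begin{equation}\label{eq:fD}
f_D(z)=C_D\int_0^zt^rq_{\kappa_D}(t)^D\,dt,\qquad C_D=\frac{b_1-a_1}{E_{1,D}(\kappa_D)}=\frac{(b_1-a_1)\sqrt D}{q_{\kappa_D}(c_1)^D\,\Phi_{1,D}(\kappa_D)} .
\end{equation}
Then $f_D(z)-z$ takes the same value at $a_i$ and at $b_i$ for $i=1,2$, and it vanishes at $0$. Since the two pairs form a tree on $\{0,\alpha,\beta\}$, it vanishes at all three points. As $f_D'=C_Dz^{2D+r}(z-\alpha)^D(z-\beta)^D$, the critical points of $f_D$ are $0,\alpha,\beta,\infty$, and all are fixed. So $f_D$ is critically fixed of degree $d=4D+r+1$, with exactly four critical points.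

\subsection*{A fixed point near $z_0$}
Write $v_D=v(\kappa_D)$ and $I_D(z)=I_D(\kappa_D,z)$. Since $f_D(v_D)=v_D$, we have for $z\in U$
\begin{equation}\label{eq:fDU}
f_D(z)-v_D=C_D\,q_{\kappa_D}(z)^D\,\frac{I_D(z)}{D} .
\end{equation}
Let $\Lambda_\kappa(z)$ be a branch of $\log\big(q_\kappa(z)/q_\kappa(c_1)\big)$ that is continuous on $N\times U$; it exists because the quotient has no zeros on this simply connected set. The points $0$ and $v_D$ are zeros of $q_{\kappa_D}$, so they are not in $U$, and likewise $v(\kappa_0)\notin U$. By \eqref{eq:fD} and \eqref{eq:fDU}, the equation $f_D(z)=z$ on $U$ is equivalent to $e^{Dg_D(z)}H_D(z)=1$, where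
\[
g_D=\Lambda_{\kappa_D}-\frac{\log D}{2D},\qquad H_D(z)=\frac{b_1-a_1}{\Phi_{1,D}(\kappa_D)}\cdot\frac{I_D(z)}{z-v_D} .
\]
The functions $g_D$ converge uniformly on $U$ to $\Lambda_{\kappa_0}$, which is not constant since $q'(z_0)\neq0$, and whose real part at $z_0$ is $\log(|q(z_0)|/m_0)=0$. By Lemmas~\ref{lem:saddle} and \ref{lem:endpoint}, $H_D$ converges uniformly on $U$ to a nonzero constant times $z^r/\omega_v(z)$, with $\omega_v$ taken for $q=q_{\kappa_0}$; this limit is holomorphic and has no zeros on $U$. Lemma~\ref{lem:hurwitz} gives fixed points $z_D$ of $f_D$ with $z_D\to z_0$.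

\subsection*{The multiplier}
By \eqref{eq:fDU} at $z=z_D$, we have $C_Dq_{\kappa_D}(z_D)^D=D(z_D-v_D)/I_D(z_D)$. Hence the multiplier $\mu_D=f_D'(z_D)=C_Dz_D^rq_{\kappa_D}(z_D)^D$ satisfies
\[
\frac{\mu_D}D=\frac{(z_D-v_D)\,z_D^r}{I_D(z_D)}\longrightarrow(z_0-v(\kappa_0))L_{\kappa_0}'(z_0)=\omega_v(z_0)\neq0 ,
\]
which is the precise form of \eqref{eq:heuristic}. So $|\mu_D|\to\infty$, and $\mu_D\in\mathcal{M}(f_D)$ for large $D$. Moreover $D/(\mu_D-1)\to1/\omega_v(z_0)$, and \eqref{eq:z0} gives, for all $D\geq D_r$,
\[
\operatorname{Re}\frac1{\mu_D-1}<-\frac MD<-\frac Md ,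
\]
because $d=4D+r+1>D$. Every integer $d\geq d_M:=4\max_rD_r+1$ is of the form $4D+r+1$ with $r\in\{0,1,2,3\}$ and $D\geq D_r$. This proves Theorem~\ref{thm:main}. \qed

\begin{remark}
Since $\operatorname{Re}\omega_v(z_0)<0$, the real parts of the multipliers $\mu_D$ tend to $-\infty$. Any regular point of $\partial\Omega_v$ with $\operatorname{Re}\omega_v<0$ would give $h(\mu_D)<0$; the corner is what makes $M$ arbitrary. The point $z_0$ depends on $M$, and $D_r$ depends on $z_0$ through limits without a rate, so the argument gives no explicit value of $d_M$.
\end{remark}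

\section{The graph of fixed rays}\label{sec:rays}

From now on $f$ is a critically fixed map of degree $d\geq2$ with $n$ critical points. The aim of this section is the first statement of Theorem~\ref{thm:lower}.

\subsection{Fixed rays}

For a critical point $a$, let $U_a$ be its immediate basin, the component containing $a$ of the open set of points whose orbit converges to $a$. A fixed point in $U_a$ equals $a$, since its orbit is constant and converges to $a$. As critical points are fixed, $a$ is the only critical point in $U_a$. In this case B\"ottcher's coordinate extends to a conformal isomorphism $\phi_a\colon U_a\to\mathbb{D}$ with $\phi_a(a)=0$ and $\phi_a\circ f=\phi_a^{d_a}$; see \cite[Theorem~9.3]{Milnor}. The basins of different critical points are disjoint.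

The \emph{ray} of angle $\theta\in\mathbb{R}/\mathbb{Z}$ from $a$ is the open arc $\{\phi_a^{-1}(re^{2\pi i\theta}):0<r<1\}$. It \emph{lands} at $p$ if $\phi_a^{-1}(re^{2\pi i\theta})\to p$ as $r\to1$. The map $f$ sends the point of radius $r$ on the ray of angle $\theta$ to the point of radius $r^{d_a}$ on the ray of angle $d_a\theta$. A ray is \emph{fixed} if $(d_a-1)\theta\in\mathbb{Z}$. There are $d_a-1$ fixed rays from $a$, and $2d-2$ in all by the Riemann--Hurwitz formula. For a fixed ray, define on the half-plane $\mathbb{H}=\{\operatorname{Re}\zeta<0\}$
\begin{equation}\label{eq:e}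
e(\zeta)=\phi_a^{-1}\big(e^{\zeta+2\pi i\theta}\big),\qquad\text{so that}\quad f(e(\zeta))=e(d_a\zeta).
\end{equation}
The ray is the image of the negative real axis.

\begin{lemma}\label{lem:land}
Each fixed ray lands at a non-critical fixed point $p$. Moreover $e(t\zeta)\to p$ as $t\to0^+$, locally uniformly for $\zeta\in\mathbb{H}$.
\end{lemma}

\begin{proof}
The maps $\zeta\mapsto e(t\zeta)$, $t>0$, take values in $U_a$. They omit the basin of another critical point, which exists since $n\geq2$, so they form a normal family by Montel's theorem. Let $\psi$ be the limit along a sequence $t_j\to0$. Since $|\phi_a(e(t_j\zeta))|\to1$, the values of $\psi$ lie in $\partial U_a$. The boundary of an open set has empty interior, so $\psi$ is not open and is a constant $y$. By \eqref{eq:e}, $f(y)=\lim f(e(-t_j))=\lim e(-d_at_j)=y$. Thus every accumulation point of $e(-t)$ as $t\to0$ is fixed. The set of these points is a decreasing intersection of connected compact sets, hence connected, and it is finite; so it is a single point $p$, and every limit $\psi$ equals $p$. The point $p\in\partial U_a$ is not critical, because a critical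 point $a'$ has the neighborhood $U_{a'}$, which equals $U_a$ or is disjoint from it.
\end{proof}

Let $T$ be the union of the closures of the fixed rays. It is a finite graph embedded in the sphere. Its vertices are the $n$ critical points and the $n'\leq d+1-n$ landing points, and its $2d-2$ edges are the fixed rays; each edge joins a critical point to a landing point. The \emph{faces} of $T$ are the components of its complement. The \emph{corners} at $a$ are the components of $U_a\setminus T$, that is, the $d_a-1$ sectors between cyclically consecutive fixed rays; if $d_a=2$, the single corner is bordered by the single ray on both sides. Each corner lies in one face, and there are $2d-2$ corners. For $f=z^d$, each $(d-1)$-th root of unity receives one ray from $0$ and one from $\infty$, and there are $d-1$ faces, each with one corner at $0$ and one at $\infty$. We shall see that these counts hold in general: no face has fewer than two corners, which bounds the number of faces from above, while Euler's formula bounds it from below.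

We use the following facts of plane topology.
\begin{itemize}
\item[(T1)] A finite graph embedded in the sphere with $V$ vertices, $E$ edges, $F$ faces and $c$ components satisfies $V-E+F=1+c$. In particular, a tree has connected complement.
\item[(T2)] Let $R$ be the only edge at a vertex $p$, and let $W'$ be the face of $\Gamma'=\Gamma\setminus(R\cup\{p\})$ containing $R\cup\{p\}$. Then $W'\setminus(R\cup\{p\})$ is a face of the graph $\Gamma$. Indeed, $\Gamma$ and $\Gamma'$ have the same number of faces by (T1), and the faces of $\Gamma$ are those of $\Gamma'$ other than $W'$ and the components of $W'\setminus(R\cup\{p\})$.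
\item[(T3)] A Jordan curve $J$ has two complementary components, its \emph{sides}. Each side has boundary $J$, and its closure is homeomorphic to a closed disk. In particular, a side $\Delta$ is simply connected, and each point of $J$ has arbitrarily small neighborhoods meeting $\Delta$ in a connected set.
\item[(T4)] If $W$ is a face of $T$ and $\Gamma\subset T$ is closed with $\partial W\subset\Gamma$, then $W$ is a component of the complement of $\Gamma$, being connected, open and closed in that complement.
\end{itemize}

\subsection{Two rays with the same ends}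

A face with one corner would be bounded by two rays from $a$ that land together and enclose no critical point. The dynamics excludes this: on such a region $f$ has an inverse branch that contracts the angle at $a$, while at the landing point $f$ is injective.

\begin{lemma}\label{lem:bigon}
If two distinct fixed rays $S,S'$ from $a$ land at the same point $p$, then both sides of the Jordan curve $J=\overline{S\cup S'}$ contain critical points.
\end{lemma}

\begin{proof}
Suppose that a side $\Delta$ contains no critical point. Since $f$ is critically fixed, the critical values are the critical points, so $\Delta$ contains no critical value. The set $U_a\setminus J$ consists of two sectors, each contained in one side, and both sides have $a$ in their boundary; so $\Delta$ contains exactly one of them, $\Sigma$. Multiplying $\phi_a$ by a $(d_a-1)$-th root of unity preserves the equation $\phi_a\circ f=\phi_a^{d_a}$. After doing so, and exchanging $S$ and $S'$ if necessary, $S$ has angle $0$, $S'$ has angle $\theta'=\frac j{d_a-1}$ with $1\leq j\leq d_a-2$, and $\Sigma$ consists of the rays with $0<\theta<\theta'$.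

In the coordinate $\phi_a$, the map $g\colon re^{2\pi i\theta}\mapsto r^{1/d_a}e^{2\pi i\theta/d_a}$ is an inverse branch of $f$ on $\Sigma$. The same formula extends it continuously to $\Sigma\cup S\cup S'$, with $g(S)=S$ and $g(S')=S''$, the ray of angle $\theta'/d_a$. As $\Delta$ is simply connected and contains no critical value, $g$ also extends to a holomorphic inverse branch of $f$ on $\Delta$.

The set of limit points of $g(x)$ as $x\to p$ in $\Delta$ is contained in the finite set $f^{-1}(p)$. It is connected, being the intersection of the decreasing connected compact sets $\overline{g(V_j\cap\Delta)}$ for neighborhoods $V_j$ of $p$ as in (T3). So $g(x)\to p^*$ for some point $p^*$. If $y_j\in S\cup S'$ and $y_j\to p$, choose $x_j\in\Sigma$ such that $x_j$ and $g(x_j)$ are within spherical distance $1/j$ of $y_j$ and $g(y_j)$; then $x_j\to p$, and so $g(y_j)\to p^*$. For $y_j\in S$ the points $g(y_j)\in S$ have radius tending to $1$, so $p^*=p$. For $y_j\in S'$ we conclude that $S''$ lands at $p$.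

The points of radius $r$ on $S'$ and on $S''$ both tend to $p$ as $r\to1$, and both are mapped to the point of radius $r^{d_a}$ on $S'$. Since $p$ is not critical, $f$ is injective near $p$, so these two points coincide for $r$ near $1$. This contradicts $\theta'-\theta'/d_a=j/d_a\notin\mathbb{Z}$.
\end{proof}

\subsection{Counting corners}

\begin{proposition}\label{prop:graph}
The graph $T$ is connected and contains all fixed points of $f$, every face of $T$ contains exactly two corners, and at least two fixed rays land at every non-critical fixed point.
\end{proposition}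

\begin{proof}
For a face $W$, let $k_W$ be the number of corners in $W$, and let $\Gamma_W$ be the union of the closures of the rays that border a corner in $W$.

\emph{Step 1: $\partial W=\Gamma_W$, and $k_W\geq1$.} A point $x$ of a fixed ray $R$ has a neighborhood contained in the union of $R$ and the corners bordering $R$, and it lies in the closure of each of these corners. So $x\in\partial W$ if and only if $R$ borders a corner in $W$. Hence $\Gamma_W\subset\partial W$, and $\partial W\setminus\Gamma_W$ consists of vertices. Suppose that $x$ is such a vertex. A small punctured disk about $x$ is disjoint from $\partial W$ and meets $W$, so it is contained in $W$. This is impossible, since $x$ is an endpoint of an edge. Finally $\partial W\neq\emptyset$, so $k_W\geq1$.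

\emph{Step 2: $\Gamma_W$ is not a tree with a single critical vertex.} Otherwise, by (T1) and (T4), $W$ would be the whole complement of $\Gamma_W$, so $T=\Gamma_W$ and $n=1$.

\emph{Step 3: $k_W\geq2$.} Suppose that $W$ has a single corner, at $a$, between rays $R$ and $R'$. If $R=R'$, or if $R$ and $R'$ land at different points, then $\Gamma_W$ is a tree with the single critical vertex $a$, against Step~2. Otherwise $\Gamma_W$ is a Jordan curve, $W$ is one of its sides by (T4), and $W$ contains no critical point because $W\cap T=\emptyset$. This contradicts Lemma~\ref{lem:bigon}.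

\emph{Step 4: Euler's formula.} By Step~3 the number $F$ of faces is at most $d-1$. By (T1), with $c$ the number of components of $T$,
\[
F=1+c+(2d-2)-(n+n')\geq1+c+(2d-2)-(d+1)=c+d-2\geq d-1 .
\]
All inequalities are equalities. So $c=1$, $n+n'=d+1$, and $k_W=2$ for every face $W$.

\emph{Step 5: the second ray.} By Step~4 some fixed ray $R$, from $a$ say, lands at a given non-critical fixed point $p$. Suppose that it is the only one. If $d_a=2$, then $\overline R$ is a component of $T$, so $T=\overline R$ and $n=1$, which is false. So $d_a\geq3$, and the two corners bordering $R$ are distinct. By (T2) they lie in the same face $W$, and they are all the corners of $W$. Hence $\Gamma_W=\overline{R^-\cup R\cup R^+}$, where $R^\pm\neq R$ are the neighbors of $R$ at $a$; they do not land at $p$. If $R^-=R^+$, or if $R^-$ and $R^+$ land at different points, then $\Gamma_W$ is a tree with the single critical vertex $a$, against Step~2. Otherwise $J=\overline{R^-\cup R^+}$ is a Jordan curve; let $\Delta$ be its side containing $R\cup\{p\}$. By (T2) the complement of $\Gamma_W$ has two components, $\Delta\setminus(R\cup\{p\})$ and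 the other side of $J$. By (T4), $W$ is one of them, and it is the first because $R\subset\partial W$. So $\Delta=W\cup R\cup\{p\}$ contains no critical point, which contradicts Lemma~\ref{lem:bigon}.
\end{proof}

\section{Annuli in the quotient torus}\label{sec:torus}

The inequality of Theorem~\ref{thm:lower} is in the spirit of the Pommerenke--Levin--Yoccoz inequality. Near a repelling fixed point $p$, the orbits of $f$ form the torus $\mathbb{C}^*/\mu^{\mathbb{Z}}$. Each fixed ray landing at $p$ brings in an annulus $\mathbb{H}/d_i^{\mathbb{Z}}$ of known conformal type, and these annuli must fit disjointly into the torus.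

\begin{example}\label{ex:torus}
Let $f=z^d$ and $p=1$, so $\mu=d$. The coordinate $\chi=\log z$ satisfies $\chi\circ f=\mu\chi$. The two rays have $e_1(\zeta)=e^\zeta$ and $e_2(\zeta)=e^{-\zeta}$, so $\chi\circ e_1$ and $\chi\circ e_2$ are $\zeta$ and $-\zeta$, and the annuli are the quotients of the left and right half-planes. In the coordinate $\log\chi$ the torus is $\mathbb{C}/(2\pi i\mathbb{Z}+w\mathbb{Z})$ with $w=\log d$, and each annulus is a rectangle of width $\log d$ and height $\pi$. The two rectangles fill the torus, and equality holds in \eqref{eq:area} below.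
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
By Theorem~\ref{thm:crane}, $|\mu|>1$. By K{\oe}nigs' linearization theorem there are neighborhoods $V'\subset V$ of $p$ and an injective holomorphic map $\chi\colon V\to\mathbb{C}$ with $\chi(p)=0$, $f(V')\subset V$ and $\chi\circ f=\mu\chi$ on $V'$. Let $R_1,\dots,R_k$ be the fixed rays landing at $p$; by Proposition~\ref{prop:graph}, $k\geq2$. Let $R_i$ come from $a_i$ with angle $\theta_i$, put $d_i=d_{a_i}$, and let $e_i$ be the map \eqref{eq:e}.

\emph{The maps $\Psi_i$.} The map $\chi\circ e_i$ is defined only where $e_i$ is close to $p$, and we extend it to $\mathbb{H}$ by the functional equation. By Lemma~\ref{lem:land}, for $\zeta$ in a compact subset of $\mathbb{H}$ and $j$ large, $e_i(d_i^{-j}\zeta)\in V'$. Put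
\[
\Psi_i(\zeta)=\mu^j\chi\big(e_i(d_i^{-j}\zeta)\big)\qquad(j\text{ large}).
\]
This does not depend on $j$, since $\mu\chi(e_i(d_i^{-j-1}\zeta))=\chi(f(e_i(d_i^{-j-1}\zeta)))=\chi(e_i(d_i^{-j}\zeta))$. So $\Psi_i$ is holomorphic on $\mathbb{H}$ and $\Psi_i(d_i\zeta)=\mu\Psi_i(\zeta)$. It does not vanish, because $p\notin U_{a_i}$ and $\chi$ is injective.

\emph{Disjoint annuli.} Suppose that $\Psi_i(\zeta)=\mu^l\Psi_{i'}(\zeta')$ with $l\in\mathbb{Z}$. Then $\Psi_i(\zeta)=\Psi_{i'}(\zeta'')$ with $\zeta''=d_{i'}^l\zeta'$, and $e_i(d_i^{-j}\zeta)=e_{i'}(d_{i'}^{-j}\zeta'')$ for all large $j$. Basins are disjoint, so $a_i=a_{i'}$, $d_i=d_{i'}$, and $d_i^{-j}(\zeta-\zeta'')+2\pi i(\theta_i-\theta_{i'})\in2\pi i\mathbb{Z}$ for all large $j$. Letting $j\to\infty$ gives $\theta_i=\theta_{i'}$ in $\mathbb{R}/\mathbb{Z}$, so $i=i'$. Then $d_i^{-j}(\zeta-\zeta'')\in2\pi i\mathbb{Z}$ for all large $j$, so $\zeta=d_i^l\zeta'$. Thus the $\Psi_i$ induce injective holomorphic maps of the annuli $\mathbb{H}/d_i^{\mathbb{Z}}$ into the torus $\mathbb{T}=\mathbb{C}^*/\mu^{\mathbb{Z}}$, with pairwise disjoint images $\mathcal{A}_i$.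

\emph{A common logarithm of $\mu$.} The map $X\mapsto-e^X$ sends the strip $\{|\operatorname{Im}X|<\frac\pi2\}$ isomorphically onto $\mathbb{H}$. Let $G_i$ be a holomorphic logarithm of $\Psi_i(-e^X)$ on the strip. The function $G_i(X+\log d_i)-G_i(X)$ is continuous and its exponential is $\mu$, so it is a constant $w_i$ with $e^{w_i}=\mu$. The logarithm identifies $\mathbb{T}$ with $\mathbb{C}/\Lambda$, where $\Lambda=2\pi i\mathbb{Z}+w_1\mathbb{Z}$. Recall that $H_1(\mathbb{T},\mathbb{Z})=\Lambda$, a closed curve that lifts to a path from $x$ to $x+\lambda$ having class $\lambda$, and that the intersection number is an alternating bilinear form on $\Lambda$, equal to $\pm1$ on a basis and to $0$ on the classes of two disjoint closed curves. The image of $G_i([0,\log d_i])$ is a closed curve in $\mathcal{A}_i$ of class $w_i$. Write $w_i=w_1+2\pi is_i$ with $s_i\in\mathbb{Z}$. The intersection number of $w_1$ and $w_i$ is $\pm s_i$, and for $i\neq1$ the curves are disjoint, so $s_i=0$. All $w_i$ are equal to one number $w$, with $\operatorname{Re}w=\log|\mu|>0$.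

\emph{Length and area.} In the Euclidean metric of $\mathbb{C}/\Lambda$ the torus has area $2\pi\operatorname{Re}w$. The map $G_i$ sends the rectangle $[0,\log d_i)\times(-\frac\pi2,\frac\pi2)$ bijectively onto $\mathcal{A}_i$, with Jacobian $|G_i'|^2$. The image of each horizontal segment joins a point $x$ to $x+w$, so by the Cauchy--Schwarz inequality
\[
|w|^2\leq\Big(\int_0^{\log d_i}|G_i'(s+it)|\,ds\Big)^2\leq\log d_i\int_0^{\log d_i}|G_i'(s+it)|^2\,ds .
\]
Integrating over $t$ gives $\operatorname{area}(\mathcal{A}_i)\geq\pi|w|^2/\log d_i$. Since the $\mathcal{A}_i$ are disjoint, the sum of their areas is at most $2\pi\operatorname{Re}w$, and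
\begin{equation}\label{eq:area}
\operatorname{Re}\frac1w=\frac{\operatorname{Re}w}{|w|^2}\geq\frac12\sum_{i=1}^k\frac1{\log d_i} .
\end{equation}

\emph{From $w$ to $\mu$.} The partial fraction expansion of $\frac1{e^w-1}+\frac12=\frac12\coth\frac w2$ gives
\[
\frac1{\mu-1}=\frac1w-\frac12+\sum_{l\geq1}\Big(\frac1{w+2\pi il}+\frac1{w-2\pi il}\Big).
\]
Every term of the series has positive real part because $\operatorname{Re}w>0$. With \eqref{eq:area} this gives the strict inequality of the theorem. The second inequality follows from $k\geq2$ and $d_i\leq d$. The statement on indices follows from \eqref{eq:dictionary}, and for $d\leq7<e^2$ we have $\log d<2$, so the bound is positive.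
\end{proof}

\begin{remark}
That all critical points are fixed was used to extend $\phi_a$ to the whole basin, to count $2d-2$ edges and corners, and to exclude critical values in Lemma~\ref{lem:bigon}. The hypothesis cannot be dropped: $f(z)=z^2-2$ fixes the critical point $\infty$ but not $0$, and its fixed point $-1$ has $\mu=-2$ and $h(\mu)=-\frac13<\frac1{\log2}-\frac12$.
\end{remark}

\section{Degrees at most four}\label{sec:low}

\begin{proof}[Proof of Proposition~\ref{prop:low}]
Recall that $2\leq n\leq d$. By Example~\ref{ex:extreme}, $h=\frac1{d-1}$ if $n=2$, and $h=d-1\geq\frac1{d-1}$ if $n=d$. This leaves $d=4$, $n=3$, where we must show $h\geq\frac13$. The three numbers $d_a-1\in\{1,2,3\}$ have sum $6$, so the local degrees are $(3,3,3)$ or $(4,3,2)$.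

In the case $(3,3,3)$, Theorem~\ref{thm:lower} with all $d_i=3$ gives $h>\frac1{\log3}-\frac12$. Since $e^{6/5}>1+1.2+0.72+0.288>3$, we have $\log3<\frac65$, and so $h>\frac56-\frac12=\frac13$.

In the case $(4,3,2)$, place the critical points of local degrees $4,3,2$ at $\infty,0,1$. Then $f$ is a polynomial with $f'=Cz^2(1-z)$, $f(0)=0$ and $f(1)=C/12=1$, so $f=4z^3-3z^4$. The nonzero finite fixed points satisfy $z^2(4-3z)=1$, that is, $(z-1)(3z^2-z-1)=0$. The non-critical ones are $z=\frac{1\pm\sqrt{13}}6$. There $\mu=12z^2(1-z)=\frac{12(1-z)}{4-3z}$, and
\[
\frac1{\mu-1}=\frac{4-3z}{8-9z}=\frac{7\mp\sqrt{13}}{13\mp3\sqrt{13}}=\frac{(7\mp\sqrt{13})(13\pm3\sqrt{13})}{52}=1\pm\frac2{\sqrt{13}} .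
\]
Both values exceed $\frac13$ because $\sqrt{13}>3$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM}
Samir Bedrouni and David Mar\'in,
\emph{Convex foliations of degree 5 on the complex projective plane},
arXiv:1901.03174 (2019).

\bibitem{Milnor}
Milnor,
\emph{Dynamics in One Complex Variable},
3rd ed.

\end{thebibliography}
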